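\title{How often does a transitive Boolean function change\\ along a biased random walk on the cube?}

\begin{abstract}
Let $(X_t)$ be the stationary random walk on $\{0,1\}^n$ in which each coordinate is resampled at rate one and receives the value $1$ with probability $p$, and let $C$ be the number of times that $f(X_t)$ changes its value in a unit time interval. We prove that for every transitive Boolean function $f$, with probability at least $\operatorname{Var}(f)/400$ one has $C\ge \operatorname{Var}(f)\Lambda/1000$, where $\Lambda=\log n/\log(1/\min(p,1-p))$. This proves the conjecture that a transitive non-degenerate sequence is not tame when $np_n^r\to\infty$ and $n(1-p_n)^r\to\infty$ for all $r>0$. We show that the order $\Lambda$ is optimal, and we determine the sequences $(p_n)$ for which the conclusion holds. The proof applies a hypercontractive variance bound to the product of $f$ with a Feynman--Kac weight that damps the part of the cube where $f$ changes rapidly.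
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection{The walk and the conjecture}

Fix $n\ge1$ and $p\in(0,1)$. The \emph{$p$-biased random walk} is the continuous time process $X=(X_t)_{t\ge0}$ on $\{0,1\}^n$ whose coordinates evolve independently as follows: at the times of a rate one Poisson process, coordinate $i\in[n]=\{1,\dots,n\}$ receives a new value, equal to $1$ with probability $p$ and to $0$ with probability $1-p$, independently of everything else. The stationary law is $\pi=((1-p)\delta_0+p\delta_1)^{\otimes n}$. Unless a starting point is indicated, as in $\mathbb{E}_x$, the walk starts from $\pi$. For functions on the cube, $\mathbb{E}$, $\mathbb{P}$, $\operatorname{Var}$ and $\|\cdot\|_q$ refer to $\pi$. Logarithms are natural.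

Given $f\colon\{0,1\}^n\to\{0,1\}$, let $C$ be the number of times in $(0,1)$ at which $f(X_t)$ changes its value. Almost surely the walk makes finitely many jumps in $[0,1]$ and none at time $1$, so
\[
C=\lim_{N\to\infty}\sum_{i=0}^{N-1}\mathbf{1}\bigl\{f(X_{i/N})\ne f(X_{(i+1)/N})\bigr\}.
\]
In unit time each coordinate is refreshed once on average, so $C$ measures how restless the output of $f$ is on the time scale of its input.

The function $f$ is \emph{transitive} if for all $i,j\in[n]$ there is a permutation $\sigma$ of $[n]$ with $\sigma(i)=j$ and $f(\sigma(x))=f(x)$ for all $x$, where $\sigma(x)=(x(\sigma(k)))_{k\in[n]}$. Now let $p_n\in(0,1)$ for $n\ge1$, let $\mathcal{N}\subseteq\mathbb{N}$ be infinite, and let $f_n\colon\{0,1\}^n\to\{0,1\}$ for $n\in\mathcal{N}$. Write $C_n$ for the number of changes of $f_n$ along the $p_n$-biased walk. All limits are taken along $\mathcal{N}$. The sequence $(f_n)_{n\in\mathcal{N}}$ is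
\begin{itemize}
\item \emph{tame} if $(C_n)_{n\in\mathcal{N}}$ is tight: for every $\eta>0$ there are $k\ge1$ and $n_0\ge1$ such that $\mathbb{P}(C_n\ge k)<\eta$ for all $n\in\mathcal{N}$ with $n\ge n_0$;
\item \emph{non-degenerate} if $0<\liminf\mathbb{P}(f_n=1)\le\limsup\mathbb{P}(f_n=1)<1$, equivalently if $\liminf\operatorname{Var}(f_n)>0$;
\item \emph{transitive} if each $f_n$ is transitive.
\end{itemize}
The problem we solve comes from Forsstr\"om's paper~\cite{Forsstrom}.

\medskip
\noindent\textbf{Conjecture.} \emph{Suppose that $np_n^r\to\infty$ and $n(1-p_n)^r\to\infty$ for all $r>0$. If $(f_n)_{n\in\mathcal{N}}$ is transitive and non-degenerate, then it is not tame.}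
\medskip

The second condition is the mirror image of the first under $p\mapsto1-p$, and it excludes the trivial regime in which $n(1-p_n)$ stays bounded.

\subsection{First examples and the scale $\Lambda$}\label{sec:examples}

Let $x^i$ be $x$ with coordinate $i$ flipped. The walk jumps from $x$ to $x^i$ at rate $r_i(x)$, where $r_i(x)=p$ if $x(i)=0$ and $r_i(x)=1-p$ if $x(i)=1$. During $(0,T]$ the stationary walk spends expected time $T\pi(x)$ at $x$, so for every set $\mathcal{T}$ of pairs $(x,i)$,
\begin{equation}\label{eq:jumps}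
\mathbb{E}\bigl[\#\{\text{jumps }x\to x^i\text{ in }(0,T]\text{ with }(x,i)\in\mathcal{T}\}\bigr]=T\sum_{(x,i)\in\mathcal{T}}\pi(x)\,r_i(x).
\end{equation}
Put $I_i(x)=\mathbf{1}\{f(x)\ne f(x^i)\}$; coordinate $i$ is \emph{pivotal} at $x$ if $I_i(x)=1$. Since $I_i$ does not depend on $x(i)$ and $\mathbb{E}[r_i]=2p(1-p)$, formula \eqref{eq:jumps} gives
\begin{equation}\label{eq:mean}
\mathbb{E}[C]=\sum_{i=1}^n\mathbb{E}[r_iI_i],\qquad \mathbb{E}[r_iI_i]=2p(1-p)\,\mathbb{P}(i\text{ is pivotal}).
\end{equation}
We call $\mathbb{E}[r_iI_i]$ the \emph{influence} of coordinate $i$.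

For the dictator $f(x)=x(1)$ we have $\mathbb{E}[C]=2p(1-p)\le\frac12$, so dictators form a tame sequence, by Markov's inequality. They are not transitive for $n\ge2$. For parity at $p=\frac12$ every jump changes $f$, and $C$ is Poisson with mean $n/2$. The question is how quiet a function can be when it must treat all coordinates alike. The next family shows that the answer depends on $p$.

\begin{example}[OR of ANDs]\label{ex:tribes}
Let $\mathcal{A}$ be an indexed family of $Q$ subsets of $[n]$, each of size $r$. Call a member \emph{full} at $x$ if $x\equiv1$ on it, and let $f(x)=1$ if some member is full. A member becomes full when $r-1$ of its coordinates equal $1$ and the last one jumps from $0$ to $1$; by \eqref{eq:jumps} this happens $r(1-p)p^{r-1}\cdot p\le rp^r$ times on average in $(0,1)$. Each change of $f$ from $0$ to $1$ requires a member to become full, and changes in the two directions alternate. Hence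
\begin{equation}\label{eq:orand}
\mathbb{E}[C]\le1+2rQp^r.
\end{equation}
Suppose now that $p\le\frac12$, that $r$ divides $n$, and that $\mathcal{A}$ is a partition of $[n]$ into $Q=n/r$ blocks. This $f$, called \emph{tribes}, is transitive, since one may permute the blocks and permute inside each block. We use here and later that
\begin{equation}\label{eq:elem}
4^{-y}\le1-y\le e^{-y}\qquad(0\le y\le\tfrac12),
\end{equation}
where the left inequality holds because $4^{-y}$ is convex and equals $1-y$ at both endpoints. If $1\le Qp^r\le2$, then $\mathbb{P}(f=0)=(1-p^r)^Q\in[\frac1{16},e^{-1}]$ and $\mathbb{E}[C]\le1+4r$. For fixed $r$, take $p_n=(r/n)^{1/r}$ and let $\mathcal{N}$ be the set of multiples of $r$ that exceed $r2^r$. This gives a transitive, non-degenerate, tame sequence with $np_n^r=r$.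
\end{example}

So the hypothesis on $p_n$ cannot be dropped, and the example suggests the right scale. Put
\[
\theta=\min(p,1-p)\le\tfrac12,\qquad \ell=\log(1/\theta)\ge\log2,\qquad \Lambda=\Lambda(n,p)=\frac{\log n}{\log(1/\theta)}.
\]
Then $\theta^\Lambda=1/n$: a block of $\Lambda$ coordinates shows the rarer value throughout with probability $1/n$. In the tribes example $np^r\ge r\ge1$, so $r\le\Lambda$ and $\mathbb{E}[C]\le1+4\Lambda$. One is led to guess that no balanced transitive function does better, that is, that $C$ reaches order $\Lambda$ with probability bounded below. The hypothesis of the Conjecture says exactly that this scale diverges. Write $\theta_n$ and $\Lambda_n$ for the values at $(n,p_n)$.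

\begin{lemma}\label{lem:equiv}
Along any infinite $\mathcal{N}$, we have $\Lambda_n\to\infty$ if and only if $n\theta_n^r\to\infty$ for every $r>0$.
\end{lemma}

\begin{proof}
For $n\ge2$ we have $n\theta_n^r=n^{1-r/\Lambda_n}$. If $\Lambda_n\to\infty$, this is at least $\sqrt n$ for large $n$. If $n\theta_n^r\to\infty$, then $n\theta_n^r>1$, and so $\Lambda_n>r$, for large $n$.
\end{proof}

\subsection{Results}

Let $\delta(f)=\max_i\mathbb{E}[r_iI_i]$ be the largest influence. By \eqref{eq:mean}, $\delta(f)\le\frac12$, and $\delta(f)>0$ if $f$ is not constant.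

\begin{theorem}\label{thm:main}
For all $n\ge2$, $p\in(0,1)$ and transitive $f\colon\{0,1\}^n\to\{0,1\}$,
\[
\mathbb{P}\Bigl(C\ge\tfrac1{1000}\operatorname{Var}(f)\,\Lambda\Bigr)\ge\tfrac1{400}\operatorname{Var}(f).
\]
For an arbitrary non-constant $f$, not necessarily transitive, the same holds with $\Lambda$ replaced by $\Lambda'=\log(1/\delta(f))/\log(1/\theta)$.
\end{theorem}

\begin{corollary}\label{cor:conj}
The Conjecture is true. Under its hypotheses, for every $k$,
\[
\liminf_{n\in\mathcal{N}}\mathbb{P}(C_n\ge k)\ge\tfrac1{400}\liminf_{n\in\mathcal{N}}\operatorname{Var}(f_n)>0,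
\]
so $(f_n)_{n\in\mathcal{N}}$ is not tame, and no subsequence of it is tame.
\end{corollary}

\begin{proof}
Since $n\theta_n^r=\min(np_n^r,n(1-p_n)^r)\to\infty$ for each $r>0$, Lemma~\ref{lem:equiv} gives $\Lambda_n\to\infty$. By non-degeneracy, $v=\liminf\operatorname{Var}(f_n)>0$. Given $k$, we have $\operatorname{Var}(f_n)\Lambda_n/1000\ge k$ for all large $n\in\mathcal{N}$, and then $\mathbb{P}(C_n\ge k)\ge\operatorname{Var}(f_n)/400$ by Theorem~\ref{thm:main}. Along any subsequence, the definition of tameness fails for $\eta=v/800$.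
\end{proof}

The conclusion cannot be strengthened to $C_n\to\infty$ in probability; see Remark~\ref{rem:majority}. Tribes need $r\mid n$ and a tuned value of $p$, but the order $\Lambda$ is optimal for all $n$ and $p$ with $\Lambda\ge1$, that is, with $\theta\ge1/n$.

\begin{theorem}\label{thm:optimal}
There are absolute constants $n_0$ and $c_0>0$ such that for all $n\ge n_0$ and all $p$ with $\theta\ge1/n$ there is a transitive $f$ with $c_0\le\mathbb{P}(f=1)\le1-c_0$ and $\mathbb{E}[C]\le9\Lambda$.
\end{theorem}

For these functions $\mathbb{P}(C\ge K\Lambda)\le9/K$ for all $K>0$. The two theorems together show that the hypothesis on $(p_n)$ is necessary as well as sufficient, apart from a regime in which every sequence is degenerate.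

\begin{theorem}\label{thm:class}
Let $(p_n)$ be an arbitrary sequence in $(0,1)$ and let $\mathcal{N}$ be infinite.
\begin{itemize}
\item[(a)] If $\liminf_{n\in\mathcal{N}}n\theta_n=0$, there is no non-degenerate sequence $(f_n)_{n\in\mathcal{N}}$.
\item[(b)] If $\liminf_{n\in\mathcal{N}}n\theta_n>0$, the following are equivalent: \emph{(i)} no infinite $\mathcal{N}'\subseteq\mathcal{N}$ carries a transitive, non-degenerate, tame sequence; \emph{(ii)} $\Lambda_n\to\infty$ along $\mathcal{N}$; \emph{(iii)} $n\theta_n^r\to\infty$ along $\mathcal{N}$ for every $r>0$.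
\end{itemize}
\end{theorem}

Section~\ref{sec:tools} bounds the variance of a function by its influences and deduces a lower bound on the mean of $C$. A large mean does not rule out tameness. Section~\ref{sec:weight} shows this on an example and introduces the weight that repairs the argument. Sections~\ref{sec:prop} and~\ref{sec:main} prove Theorem~\ref{thm:main}, and Sections~\ref{sec:optimal} and~\ref{sec:class} prove Theorems~\ref{thm:optimal} and~\ref{thm:class}.

\section{Variance, hypercontractivity and the mean of $C$}\label{sec:tools}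

Fix $n\ge2$ and $p\in(0,1)$.

\subsection{The semigroup}

For $g\colon\{0,1\}^n\to\mathbb{R}$ let $\mathbb{E}_ig$ be the average of $g$ over coordinate $i$, the others being fixed, and let
\[
D_ig(x)=g(x)-\mathbb{E}_ig(x)=r_i(x)\bigl(g(x)-g(x^i)\bigr).
\]
The generator of the walk is $L=-\sum_iD_i$, and its semigroup is $P_t=e^{tL}$, so that $P_tg(x)=\mathbb{E}_x[g(X_t)]$. Both $\pi(x)r_i(x)$ and $\pi(x^i)r_i(x^i)$ equal $p(1-p)$ times the probability of the coordinates of $x$ other than $i$. Substituting $x^i$ for $x$ in the sum therefore gives, for every function $F$ of two points,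
\begin{equation}\label{eq:balance}
\mathbb{E}[r_i(x)F(x,x^i)]=\mathbb{E}[r_i(x)F(x^i,x)].
\end{equation}

The functions $\chi_S(x)=\prod_{i\in S}(x(i)-p)/\sqrt{p(1-p)}$, $S\subseteq[n]$, form an orthonormal basis of $L^2(\pi)$, and $D_i\chi_S=\mathbf{1}\{i\in S\}\chi_S$. Hence $P_t\chi_S=e^{-t|S|}\chi_S$; the operators $D_i$, $L$, $P_t$ are self-adjoint and commute; $\mathbb{E}[Lg]=0$; and $\|P_tg\|_2\le\|g\|_2$. Writing $g=\sum_S\hat g(S)\chi_S$, the Dirichlet form is
\[
\mathcal{E}(g,g)=-\mathbb{E}[g\,Lg]=\sum_i\|D_ig\|_2^2=\sum_S|S|\,\hat g(S)^2 ,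
\]
and
\begin{equation}\label{eq:gap}
\operatorname{Var}(P_tg)=\sum_{S\ne\emptyset}e^{-2t|S|}\hat g(S)^2\le e^{-2t}\operatorname{Var}(g).
\end{equation}
Also $\sum_i\|P_tD_ig\|_2^2=\sum_S|S|e^{-2t|S|}\hat g(S)^2$ and $2\int_0^1|S|e^{-2t|S|}\,dt=1-e^{-2|S|}$, so
\begin{equation}\label{eq:varint}
(1-e^{-2})\operatorname{Var}(g)\le\sum_{S\ne\emptyset}(1-e^{-2|S|})\hat g(S)^2=2\int_0^1\sum_i\|P_tD_ig\|_2^2\,dt .
\end{equation}

\subsection{Hypercontractivity}

The \emph{log-Sobolev constant} of the walk is the largest $\alpha$ such that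
\[
\alpha\bigl(\mathbb{E}[g^2\log g^2]-\mathbb{E}[g^2]\log\mathbb{E}[g^2]\bigr)\le\mathcal{E}(g,g)\qquad\text{for all }g.
\]
We use the following facts of Diaconis and Saloff-Coste \cite[Theorem~A.2, Lemma~3.2, Theorem~3.5(ii)]{DSC}. For the two-point chain that resamples from its stationary law $(\theta,1-\theta)$,
\[
\alpha=\frac{1-2\theta}{\log((1-\theta)/\theta)}\quad(\theta<\tfrac12),\qquad \alpha=\tfrac12\quad(\theta=\tfrac12).
\]
The constant tensorizes, so the walk on $\{0,1\}^n$ has the same $\alpha$. Finally $\|P_th\|_{q'}\le\|h\|_2$ whenever $2\le q'\le1+e^{4\alpha t}$.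

\begin{lemma}\label{lem:hyper}
Let $t\in[0,1]$ and $q(t)=1+e^{-t/\ell}\in(1,2]$. Then $\|P_tg\|_2\le\|g\|_{q(t)}$ for all $g$, and $2/q(t)\ge1+t/(4\ell)$.
\end{lemma}

\begin{proof}
Let $t>0$, $q'=1+e^{4\alpha t}$, and let $q=1+e^{-4\alpha t}$ be the conjugate exponent. By self-adjointness and H\"older's inequality,
\[
\|P_tg\|_2^2=\mathbb{E}[g\,P_t(P_tg)]\le\|g\|_q\|P_t(P_tg)\|_{q'}\le\|g\|_q\|P_tg\|_2 ,
\]
so $\|P_tg\|_2\le\|g\|_q$. Since $L^q(\pi)$ norms increase with $q$, the first claim follows from $\alpha\ge1/(4\ell)$, which we now check. If $\theta<\frac14$, then $1-2\theta>\frac12$ and $\log((1-\theta)/\theta)<\ell$, so $\alpha>1/(2\ell)$. If $\frac14\le\theta<\frac12$, put $u=1-2\theta\in(0,\frac12]$. Then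
\[
\log\frac{1-\theta}{\theta}=\log\frac{1+u}{1-u}=2\sum_{k\ge0}\frac{u^{2k+1}}{2k+1}\le\frac{2u}{1-u^2},
\]
so $\alpha\ge(1-u^2)/2\ge\frac38$. This bound also holds at $\theta=\frac12$, and $\frac38>1/(4\log2)\ge1/(4\ell)$.

For the second claim, $2/q(t)=1+\tanh y$ with $y=t/(2\ell)\le1/(2\log2)<1$. Since $\tanh$ is concave on $[0,1]$, vanishes at $0$ and satisfies $\tanh1>\frac12$, we have $\tanh y\ge y/2=t/(4\ell)$.
\end{proof}

Hypercontractivity says that $P_t$ quickly destroys a bounded function with small $L^1$ norm: if $|h|\le1$ and $\mathbb{E}|h|=m$, then $\|P_th\|_2^2\le m^{1+t/(4\ell)}$, which falls well below $m$ once $t$ exceeds $\ell/\log(1/m)$. Inserting this in \eqref{eq:varint} gives the next lemma. We allow each $D_ig$ to have a second part that is controlled only in $L^2$; this freedom is what Section~\ref{sec:prop} will use.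

\begin{lemma}\label{lem:split}
Let $g\colon\{0,1\}^n\to\mathbb{R}$ and $0<M<1$. Suppose that $D_ig=J_i+R_i$ for each $i$, where $|J_i|\le2$ pointwise and $m_i:=\frac12\mathbb{E}|J_i|\le M$. Then
\[
(1-e^{-2})\operatorname{Var}(g)\le4\sum_i\|R_i\|_2^2+\frac{64\,\ell}{\log(1/M)}\sum_im_i .
\]
\end{lemma}

\begin{proof}
For $q\ge1$ we have $\mathbb{E}|J_i/2|^q\le\mathbb{E}|J_i/2|=m_i$, so $\|J_i\|_q^2\le4m_i^{2/q}$. By Lemma~\ref{lem:hyper} and $m_i<1$,
\[
\|P_tJ_i\|_2^2\le4m_i^{2/q(t)}\le4m_i^{1+t/(4\ell)}\qquad(0\le t\le1).
\]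
For $0<m_i\le M$ we have $\int_0^1m_i^{t/(4\ell)}dt\le\int_0^\infty M^{t/(4\ell)}dt=4\ell/\log(1/M)$, so $\int_0^1\|P_tJ_i\|_2^2\,dt\le16\,\ell\,m_i/\log(1/M)$; this also holds if $m_i=0$, when $J_i=0$. Now use \eqref{eq:varint}, the inequality $\|P_tD_ig\|_2^2\le2\|P_tJ_i\|_2^2+2\|P_tR_i\|_2^2$, and $\|P_tR_i\|_2\le\|R_i\|_2$.
\end{proof}

\subsection{Symmetry and the mean}

Transitivity enters the paper's lower bounds only through the following lemma.

\begin{lemma}\label{lem:sym}
Let $f$ be transitive, and let $\phi\colon\{0,1\}^n\to\mathbb{R}$ satisfy $\phi\circ\sigma=\phi$ for every permutation $\sigma$ with $f\circ\sigma=f$. Then $\mathbb{E}[r_iI_i\phi]$ does not depend on $i$.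
\end{lemma}

\begin{proof}
Given $i,j$, choose $\sigma$ with $f\circ\sigma=f$ and $\sigma(i)=j$. Since $\sigma(x)(i)=x(j)$, we have $r_i(\sigma(x))=r_j(x)$. The points $\sigma(x^j)$ and $\sigma(x)$ differ exactly at the $k$ with $\sigma(k)=j$, so $\sigma(x^j)=(\sigma(x))^i$ and $I_i(\sigma(x))=\mathbf{1}\{f(\sigma(x))\ne f(\sigma(x^j))\}=I_j(x)$. As $\pi$ is invariant under $\sigma$, we get $\mathbb{E}[r_iI_i\phi]=\mathbb{E}[(r_iI_i\phi)\circ\sigma]=\mathbb{E}[r_jI_j\phi]$.
\end{proof}

Here is the proof of Theorem~\ref{thm:main} in miniature, for the mean. Let $f$ be non-constant and $s=2f-1\in\{\pm1\}$. Then $|D_is|=2r_iI_i$. Lemma~\ref{lem:split} with $g=s$, $J_i=D_is$, $R_i=0$ and $M=\delta(f)$ has $\sum_im_i=\mathbb{E}[C]$ by \eqref{eq:mean}, and $\operatorname{Var}(s)=4\operatorname{Var}(f)$. Therefore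
\begin{equation}\label{eq:meanbound}
\mathbb{E}[C]\ge\frac{1-e^{-2}}{16}\operatorname{Var}(f)\,\Lambda'\ge\frac1{19}\operatorname{Var}(f)\,\Lambda'.
\end{equation}
If $f$ is transitive, Lemma~\ref{lem:sym} with $\phi=1$ gives $\delta(f)=\mathbb{E}[C]/n$. Either $\mathbb{E}[C]\ge\sqrt n$, or $\delta(f)<n^{-1/2}$ and $\Lambda'>\Lambda/2$. Thus $\mathbb{E}[C]\ge\min(\sqrt n,\operatorname{Var}(f)\Lambda/38)$, and $\mathbb{E}[C_n]\to\infty$ under the hypotheses of the Conjecture.

\section{Damping the busy part of the cube}\label{sec:weight}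

The mean of $C$ can be large because $f$ changes very often on a part of the cube that the walk rarely visits.

\begin{example}[Gated parity]\label{ex:gate}
Let $p=\frac12$, $d=\lceil\frac12\log_2n\rceil$ with $n\ge4$, $A=\{x:x(2)=\dots=x(d+1)=1\}$, and
\[
f(x)=x(1)+\mathbf{1}_A(x)\bigl(x(d+2)+\dots+x(n)\bigr)\pmod2 .
\]
Then $\mathbb{P}(f=1)=\frac12$, because flipping $x(1)$ always changes $f$. Each of the last $\nu=n-d-1$ coordinates is pivotal exactly on $A$, so $\mathbb{E}[C]\ge\frac12\nu2^{-d}\ge\nu/(4\sqrt n)\to\infty$. The walk enters $A$ at rate $\frac12$ from the points where exactly one of $x(2),\dots,x(d+1)$ is $0$, so by \eqref{eq:jumps} it visits $A$ during $[0,1]$ with probability at most $2^{-d}(1+d/2)\to0$. If it does not visit $A$, then $C$ is the number of jumps of the first coordinate, which has mean $\frac12$. The sequence is tame.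
\end{example}

To exclude such behavior for transitive $f$ we want to apply Lemma~\ref{lem:split} after removing the busy region. The first idea is to choose a set $G$ of quiet points and work with $s\mathbf{1}_G$. Then $D_i(s\mathbf{1}_G)$ picks up new terms on the boundary of $G$, of total size $\mathcal{E}(\mathbf{1}_G,\mathbf{1}_G)$, and the general bound $\mathcal{E}(\mathbf{1}_G,\mathbf{1}_G)\le n\operatorname{Var}(\mathbf{1}_G)\le n\,\pi(G^c)$ loses a factor $n$. We need instead a weight $\psi\colon\{0,1\}^n\to[0,1]$ such that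
\begin{itemize}
\item $\mathbb{E}[1-\psi]$ is small when $C$ is rarely large, so that $s\psi$ is close to $s$;
\item the weighted influences $\mathbb{E}[r_iI_i\psi]$ have a bounded sum, however large $\mathbb{E}[C]$ is;
\item the energy $\mathcal{E}(\psi,\psi)$ is bounded by $\mathbb{E}[1-\psi]$ with no factor depending on $n$;
\item $\psi$ has all the symmetries of $f$.
\end{itemize}
The walk itself supplies such a weight. Fix $b\in(0,1)$, let $\tau$ be an exponential variable of mean one independent of $X$, let $C_\tau$ be the number of changes of $f(X_t)$ in $(0,\tau]$, and set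
\begin{equation}\label{eq:defpsi}
\psi(x)=\mathbb{E}_x\bigl[(1-b)^{C_\tau}\bigr]\in(0,1],\qquad \varepsilon=1-\mathbb{E}[\psi],\qquad m_i=\mathbb{E}[r_iI_i\psi].
\end{equation}
If the walk is killed with probability $b$ at each change of $f$, then $\psi(x)$ is the probability of surviving to time $\tau$. Thus $\varepsilon$ is roughly the probability that $C_\tau$ reaches $1/b$. The time is taken exponential because, by lack of memory, $\psi$ then solves a linear equation with no time variable. Two cases can be worked by hand.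

\begin{example}[Parity]\label{ex:parity}
Let $p=\frac12$ and let $f$ be parity. From any point, the first event is $\tau$, at rate $1$, or a jump, at total rate $n/2$, and every jump changes $f$. So $C_\tau$ has the same law from every starting point, $\psi$ is a constant, and $(1+\frac n2)\psi=1+\frac n2(1-b)\psi$. Hence
\[
\psi=\frac1{1+bn/2},\qquad m_i=\frac\psi2,\qquad \sum_im_i=\frac{n/2}{1+bn/2}=\frac\varepsilon b<\frac1b .
\]
Each influence is $\frac12$, so $\Lambda'=1$ and \eqref{eq:meanbound} is very weak. Each weighted influence is less than $1/(bn)$.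
\end{example}

\begin{example}[Gated parity, continued]\label{ex:gate2}
Let $\mu=\max_A\psi$. From a point of $A$, the first event is either $\tau$ or a jump of one of the first $d+1$ coordinates, at total rate $(d+3)/2$, or a jump of one of the last $\nu$ coordinates, at total rate $\nu/2$. A jump of the second kind changes $f$ and stays in $A$. Bounding the outcome of the first kind by $1$,
\[
(d+3+\nu)\,\mu\le d+3+\nu(1-b)\mu,\qquad\text{so}\qquad \mu\le\frac{d+3}{d+3+b\nu}.
\]
The last $\nu$ coordinates have total influence $\frac12\nu2^{-d}\to\infty$, but their total weighted influence is at most $\frac12\nu2^{-d}\mu\le(d+3)2^{-d}/(2b)$, which tends to $0$ for fixed $b$. Each of the coordinates $2,\dots,d+1$ has influence $2^{-d-1}$, and the sum of these tends to $0$ as well. What remains is $m_1=\frac12(1-\varepsilon)$. Here $\varepsilon\le\frac b2+2^{-d}(1+d/2)$, by $1-(1-b)^k\le bk$, by \eqref{eq:jumps} and by $\mathbb{E}[\tau]=1$. The weight has erased $A$ and sees $f$ as the dictator that it typically is.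
\end{example}

The first example shows a budget: the weighted influences sum to $\varepsilon/b$. The second shows that a tame function can spend this budget on a single coordinate. A transitive function must spread it evenly, which makes every $m_i$ at most $1/(bn)$, and then Lemma~\ref{lem:split} leaves no room for variance unless $\varepsilon$ is large.

\section{The weighted variance inequality}\label{sec:prop}

Let $f$ be any Boolean function, let $b\in(0,1)$, and let $\psi,\varepsilon,m_i$ be as in \eqref{eq:defpsi}.

\begin{lemma}\label{lem:psi}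
The following hold.
\begin{itemize}
\item[(a)] $\psi(x)-L\psi(x)+b\sum_ir_i(x)I_i(x)\psi(x^i)=1$ for all $x$.
\item[(b)] $\mathbb{E}[r_i(x)I_i(x)\psi(x^i)]=m_i$ and $\sum_im_i=\varepsilon/b$.
\item[(c)] $\mathcal{E}(\psi,\psi)\le\varepsilon$.
\item[(d)] $m_i\le\delta(f)\le\frac12$ for all $i$.
\item[(e)] If $f$ is transitive, then $m_i=\varepsilon/(bn)$ for all $i$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Start at $x$ and condition on the first event among $\tau$, of rate $1$, and the jumps $x\to x^i$, of rates $r_i(x)$. If $\tau$ comes first, then $C_\tau=0$. If the jump to $x^i$ comes first, it contributes the factor $(1-b)^{I_i(x)}=1-bI_i(x)$, and by the Markov property and the lack of memory of $\tau$ the rest contributes $\psi(x^i)$. Thus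
\[
\Bigl(1+\sum_ir_i(x)\Bigr)\psi(x)=1+\sum_ir_i(x)\bigl(1-bI_i(x)\bigr)\psi(x^i),
\]
and $-L\psi(x)=\sum_ir_i(x)(\psi(x)-\psi(x^i))$.

(b) The first identity is \eqref{eq:balance} with $F(x,y)=\mathbf{1}\{f(x)\ne f(y)\}\psi(y)$. Taking expectations in (a) and using $\mathbb{E}[L\psi]=0$ gives $\mathbb{E}[\psi]+b\sum_im_i=1$.

(c) Multiply (a) by $\psi$, take expectations and drop the nonnegative term that contains $b$. This gives $\mathcal{E}(\psi,\psi)\le\mathbb{E}[\psi(1-\psi)]\le\mathbb{E}[1-\psi]$.

(d) Since $\psi\le1$, we have $m_i\le\mathbb{E}[r_iI_i]\le\delta(f)$.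

(e) Let $f\circ\sigma=f$. The coordinates of $X$ are independent copies of one chain, so if $X$ starts at $x$, then $\sigma(X)$ is the walk started at $\sigma(x)$; and $f(\sigma(X_t))=f(X_t)$ for all $t$. Hence $\psi(\sigma(x))=\psi(x)$. By Lemma~\ref{lem:sym} the $m_i$ are equal, and (b) gives their value.
\end{proof}

\begin{proposition}\label{prop:key}
If $0<M<1$ and $m_i\le M$ for all $i$, then
\[
\operatorname{Var}(f)\le\varepsilon\Bigl(3+\frac{38\,\ell}{b\log(1/M)}\Bigr).
\]
\end{proposition}

\begin{proof}
Let $s=2f-1$ and $v=s\psi$. The product $v$ varies along an edge $\{x,x^i\}$ for two reasons: $s$ may change sign, or $\psi$ may change. We separate them by writing $D_iv=J_i+R_i$ with $J_i=I_iD_iv$ and $R_i=(1-I_i)D_iv$.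

Where $I_i=0$ we have $s(x)=s(x^i)$, so $D_iv=s\,D_i\psi$. Hence $|R_i|\le|D_i\psi|$ everywhere, and $\sum_i\|R_i\|_2^2\le\mathcal{E}(\psi,\psi)\le\varepsilon$ by Lemma~\ref{lem:psi}(c). Where $I_i=1$ we have $s(x^i)=-s(x)$, so $v(x)-v(x^i)=s(x)(\psi(x)+\psi(x^i))$. Hence
\[
|J_i(x)|=r_i(x)I_i(x)\bigl(\psi(x)+\psi(x^i)\bigr)\le2 ,
\]
and $\mathbb{E}|J_i|=2m_i$ by Lemma~\ref{lem:psi}(b). Lemma~\ref{lem:split} and $\sum_im_i=\varepsilon/b$ give
\[
(1-e^{-2})\operatorname{Var}(v)\le4\varepsilon+\frac{64\,\ell\,\varepsilon}{b\log(1/M)} .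
\]
To return to $f$, note that $\|s-v\|_2^2=\mathbb{E}[(1-\psi)^2]\le\varepsilon$, so
\[
4\operatorname{Var}(f)=\operatorname{Var}(s)\le2\operatorname{Var}(v)+2\operatorname{Var}(s-v)\le2\operatorname{Var}(v)+2\varepsilon .
\]
Thus $\operatorname{Var}(f)\le\frac12\operatorname{Var}(v)+\frac\varepsilon2$. Since $1-e^{-2}>0.864$, we have $\frac12+2/(1-e^{-2})<3$ and $32/(1-e^{-2})<38$.
\end{proof}

As $b\to0$ we have $\psi\to1$, $\varepsilon\to0$ and $\varepsilon/b=\sum_im_i\to\mathbb{E}[C]$, so the proposition with $M=\delta(f)$ returns \eqref{eq:meanbound} with $38$ in place of $19$. The gain is that $b$ can be kept positive.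

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

A lower bound on $\varepsilon$ says that $C_\tau$ reaches order $1/b$, so we want $b$ small. The bracket in Proposition~\ref{prop:key} stays bounded as long as $1/b$ is at most of order $\log(1/M)/\ell$. This dictates the choice $b=1/\Lambda$ or $b=1/\Lambda'$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If $f$ is constant there is nothing to prove, so let $V=\operatorname{Var}(f)\in(0,\frac14]$. Let $\lambda=\Lambda$ for the first statement and $\lambda=\Lambda'$ for the second, and put $k=V\lambda/1000>0$.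

\emph{The case $\lambda<2$.} Here $k<1$, so it suffices to bound $\mathbb{P}(C\ge1)$. By stationarity, self-adjointness and \eqref{eq:gap},
\begin{align*}
\mathbb{P}(C\ge1)&\ge\mathbb{E}\bigl[(f(X_0)-f(X_1))^2\bigr]=2\,\mathbb{E}[f^2]-2\,\mathbb{E}[fP_1f]\\
&=2V-2\operatorname{Var}(P_{1/2}f)\ge2(1-e^{-1})V\ge V/400 .
\end{align*}

\emph{The case $\lambda\ge2$: a lower bound on $\varepsilon$.} Take $b=1/\lambda\le\frac12$. We claim that $V\le155\,\varepsilon$. For the second statement take $M=\delta(f)\in(0,\frac12]$, which is allowed by Lemma~\ref{lem:psi}(d). Then $\ell/(b\log(1/M))=1$, and Proposition~\ref{prop:key} gives $V\le41\,\varepsilon$. For the first statement, Lemma~\ref{lem:psi}(e) gives $m_i\le1/(bn)=\Lambda/n$. From $\log y\le y/e$ with $y=n^{3/4}$ we get $\log n\le\frac4{3e}n^{3/4}$, and $\frac4{3e}<\log2$, so $\Lambda\le\log n/\log2\le n^{3/4}$. We may therefore take $M=n^{-1/4}$. Then $\ell/(b\log(1/M))=4\ell\Lambda/\log n=4$, and $V\le(3+152)\,\varepsilon$.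

\emph{From time $\tau$ to time $1$.} Let $C^{(j)}$ be the number of changes of $f(X_t)$ in $(j-1,j]$. By stationarity, and because there is almost surely no jump at a fixed time, $C^{(j)}$ has the law of $C$. We have $C_\tau\le\sum_{j:\,j-1<\tau}C^{(j)}$, and $1-\prod_jy_j\le\sum_j(1-y_j)$ for $y_j\in[0,1]$. Since $\tau$ is independent of $X$,
\[
\varepsilon=\mathbb{E}\bigl[1-(1-b)^{C_\tau}\bigr]\le\sum_{j\ge1}\mathbb{P}(\tau>j-1)\,\mathbb{E}\bigl[1-(1-b)^{C}\bigr]=\frac{\mathbb{E}[1-(1-b)^C]}{1-e^{-1}} .
\]
As $1/(1-e^{-1})<1.6$ and $155\cdot1.6=248$, this gives $\mathbb{E}[1-(1-b)^C]\ge V/248\ge0.004\,V$. On $\{C<k\}$ we have $1-(1-b)^C\le bC\le bk=0.001\,V$. Therefore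
\[
\mathbb{P}(C\ge k)\ge\mathbb{E}\bigl[1-(1-b)^C\bigr]-bk\ge0.003\,V\ge V/400.\qedhere
\]
\end{proof}

Each hypothesis of the Conjecture is used at one point. Transitivity gives Lemma~\ref{lem:psi}(e); without it, dictators at $p=\frac12$ are a counterexample. Non-degeneracy keeps $\operatorname{Var}(f_n)$ away from $0$; without it, constant functions are a counterexample. The condition on $p_n$ compares $\log n$ with the time scale $\ell$ of hypercontractivity in Lemma~\ref{lem:hyper}; without it, Example~\ref{ex:tribes} is a counterexample. The first statement of the theorem does not follow from the second: for a transitive function $\delta(f)=\mathbb{E}[C]/n$ can be as large as $\frac12$, as in Example~\ref{ex:parity}, while the weighted influences are always at most $1/(bn)$.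

\begin{remark}\label{rem:majority}
``Not tame'' cannot be improved to ``$C_n\to\infty$ in probability''. Let $p_n=\frac12$, $S_t=\sum_i(2X_t(i)-1)$, and let $f_n=\mathbf{1}\{S>0\}$ be majority, which is transitive and satisfies $\mathbb{P}(f_n=1)\to\frac12$. Since $S=\sum_i\chi_{\{i\}}$, we have $P_tS=e^{-t}S$, so $Y_t=e^tS_t$ is a martingale. Given $X_0$, the coordinates of $X_1$ are independent, so $\mathbb{E}[(Y_1-Y_0)^2\mid X_0]=e^2\operatorname{Var}(S_1\mid X_0)\le e^2n$. Doob's inequality states that $\mathbb{P}(\sup_{t\le1}|Z_t|\ge u)\le\mathbb{E}[Z_1^2]/u^2$ for a right-continuous martingale $Z$. Hence, given $X_0$, we have $\sup_{t\le1}|Y_t-Y_0|<4\sqrt n$ with probability at least $1-e^2/16>\frac12$. If also $S_0\ge4\sqrt n$, then $S_t>0$ on $[0,1]$ and $C_n=0$. So $\mathbb{P}(C_n=0)\ge\frac12\mathbb{P}(S_0\ge4\sqrt n)$, which is bounded below for large $n$ by the central limit theorem.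
\end{remark}

\section{Quiet transitive functions: proof of Theorem~\ref{thm:optimal}}\label{sec:optimal}

If $X$ is the $p$-biased walk, then $1-X$ is the $(1-p)$-biased walk. Replacing $f(x)$ by $f(1-x)$ we may assume that $p=\theta\in[1/n,\frac12]$, so $\Lambda\ge1$.

We look for an OR of ANDs as in Example~\ref{ex:tribes} with $r$ close to $\Lambda$ and $Qp^r$ of order one. Tribes have $Q=n/r$, which fails for two reasons: $r$ need not divide $n$, and $np^r/r$ may jump over the right range. For $p=n^{-2/3}$ it equals $n^{1/3}$ at $r=1$ and $\frac12n^{-1/3}$ at $r=2$. In this case one needs about $n^{4/3}$ pairs, far more than a partition provides. We identify $[n]$ with $\mathbb{Z}_n$ and take all translates of $B$ base sets. This gives transitivity for every $n$ and lets $Q=nB$ be tuned; in the case just mentioned $f$ detects two ones joined by an edge of a circulant graph with about $n^{1/3}$ differences. The price is that the members overlap, so $\mathbb{P}(f=1)$ must be bounded below by a second moment argument, and the base sets must be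 chosen to overlap little.

\emph{Parameters.} Choose $n_0$ such that $(\log_2n+1)^4\le n/8$ for all $n\ge n_0$, and let $n\ge n_0$. Put $r=\lceil\Lambda\rceil$. Since $p^\Lambda=1/n$ and $1\le\Lambda\le\log_2n$,
\begin{equation}\label{eq:r}
p^r\le\frac1n<p^{r-1},\qquad r\le2\Lambda,\qquad r\le\log_2n+1 .
\end{equation}
Put $B=\lceil1/(np^r)\rceil$ and $Q=nB$. Then $1\le Qp^r\le1+np^r\le2$.

\emph{Good sets.} An $r$-subset $S$ of $\mathbb{Z}_n$ is \emph{good} if $|S\cap(S+d)|\le1$ for all $d\ne0$. Some condition of this kind is needed: if $B=1$ and the base set is a subgroup of order $r$, then each translate is listed $r$ times, and the probability that some member is full is at most $Qp^r/r\le2/r$. For a uniformly random $r$-set $S$ and a fixed $j$-set $T$ with $j\le r$,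
\begin{equation}\label{eq:contain}
\mathbb{P}(T\subseteq S)=\prod_{i=0}^{j-1}\frac{r-i}{n-i}\le\Bigl(\frac rn\Bigr)^j,
\end{equation}
and the probability is $0$ if $j>r$. If $S$ is not good, it contains $T=\{u,u+d,w,w+d\}$ for some $u\ne w$ and $d\ne0$. The only possible coincidences among these four elements are $w=u+d$ and $u=w+d$. At most $n^3$ triples $(u,w,d)$ have no coincidence, and then $|T|=4$. At most $2n^2$ have exactly one, and then $|T|=3$. If both occur, then $2d=0$, so $d=n/2$, $w=u+d$ and $|T|=2$; there are at most $n$ such triples. By \eqref{eq:contain} and \eqref{eq:r},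
\begin{equation}\label{eq:good}
\mathbb{P}(S\text{ is not good})\le\frac{r^4+2r^3+r^2}{n}\le\frac{4r^4}n\le\frac12 .
\end{equation}

\emph{The function.} For good sets $S_1,\dots,S_B$, let $\mathcal{A}$ be the indexed family $(S_\beta+h)$ with $1\le\beta\le B$ and $h\in\mathbb{Z}_n$; it has $Q$ members. Let $N(x)$ be the number of full members and $f=\mathbf{1}\{N\ge1\}$. For $\sigma(k)=k+c$, the member $S_\beta+h$ is full at $\sigma(x)$ exactly when $S_\beta+h+c$ is full at $x$. So $N\circ\sigma=N$, and $f$ is transitive. By \eqref{eq:orand} and \eqref{eq:r},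
\[
\mathbb{E}[C]\le1+2rQp^r\le1+4r\le1+8\Lambda\le9\Lambda .
\]
Harris' inequality states that under a product measure on $\{0,1\}^n$, decreasing events $H_1,\dots,H_Q$ satisfy $\mathbb{P}(\bigcap_jH_j)\ge\prod_j\mathbb{P}(H_j)$. The events that a given member is not full are decreasing, so by \eqref{eq:elem}
\[
\mathbb{P}(f=0)\ge(1-p^r)^Q\ge4^{-Qp^r}\ge\tfrac1{16}.
\]
All of this holds for every choice of good sets. It remains to choose them so that $\mathbb{P}(f=1)$ is bounded below.

\emph{The second moment.} We have $\mathbb{E}[N]=Qp^r\ge1$ and, since $|A\cup A'|=2r-|A\cap A'|$,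
\[
\mathbb{E}[N^2]=p^{2r}\sum_{A,A'}p^{-|A\cap A'|},
\]
the sum running over ordered pairs of indices $(\beta,h),(\beta',h')$. There are three kinds of pairs.

Pairs of identical indices contribute $Qp^r\le2$.

Let $\beta=\beta'$ and $h\ne h'$. Then $|A\cap A'|=|S_\beta\cap(S_\beta+h'-h)|\le1$ by goodness, and the intersection is nonempty only if $h'-h$ is one of the at most $r(r-1)$ differences of distinct elements of $S_\beta$. These pairs contribute at most
\[
Qp^{2r}\bigl(n+r^2p^{-1}\bigr)=Qp^r\bigl(np^r+r^2p^{r-1}\bigr)\le2\bigl(1+r^22^{1-r}\bigr)\le2\bigl(1+\tfrac94\bigr)=6.5 .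
\]
Indeed $r^22^{1-r}$ takes the values $1,2,\frac94$ at $r=1,2,3$ and then decreases, since $(1+1/r)^2<2$ for $r\ge3$.

For $\beta\ne\beta'$ we average. Let $S_1,\dots,S_B$ be independent and uniform among good sets, and let $\mathbf{E}$ denote expectation over random sets. Let $S,S'$ be independent uniform $r$-sets. The pair $(S_\beta,S_{\beta'})$ has the law of $(S,S')$ conditioned on both being good, an event of probability at least $\frac14$ by \eqref{eq:good}; and $(S+h,S'+h')$ has the law of $(S,S')$. Hence $\mathbf{E}\,p^{-|A\cap A'|}\le4\,\mathbf{E}\,p^{-|S\cap S'|}$. For an integer $a\ge0$ we have $p^{-a}\le(1+p^{-1})^a=\sum_j\binom aj p^{-j}$, and $\binom{|S\cap S'|}j$ counts the $j$-subsets of $S$ contained in $S'$. By \eqref{eq:contain},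
\[
\mathbf{E}\,p^{-|S\cap S'|}\le\sum_{j=0}^r\binom rj\Bigl(\frac r{np}\Bigr)^j=\Bigl(1+\frac r{np}\Bigr)^r\le e^{r^2/(np)} .
\]
If $r\le2$, then $r^2/(np)\le4$ because $np\ge1$. If $r\ge3$, then $p>n^{-1/(r-1)}\ge n^{-1/2}$ by \eqref{eq:r}, so $r^2/(np)\le(\log_2n+1)^2/\sqrt n\le1$. There are at most $Q^2$ such pairs, so their average contribution is at most $4e^4(Qp^r)^2\le16e^4$.

\emph{Conclusion.} Some choice of good sets $S_1,\dots,S_B$ has $\mathbb{E}[N^2]\le8.5+16e^4<900$. By the Cauchy--Schwarz inequality, $\mathbb{E}[N]^2\le\mathbb{E}[N^2]\,\mathbb{P}(N\ge1)$, so $\mathbb{P}(f=1)\ge\frac1{900}$. Theorem~\ref{thm:optimal} holds with $c_0=\frac1{900}$. \qed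

\section{Classification of the biases: proof of Theorem~\ref{thm:class}}\label{sec:class}

\begin{proof}[Proof of (a)]
Let $(f_n)_{n\in\mathcal{N}}$ be any sequence. With probability at least $1-n\theta_n$ no coordinate of $X_0$ shows the rarer value, and then $X_0$ equals a fixed constant vector $z_n$. So $|\mathbb{P}(f_n=1)-f_n(z_n)|\le n\theta_n$ and $\operatorname{Var}(f_n)\le n\theta_n$. Hence $\liminf\operatorname{Var}(f_n)=0$, and the sequence is degenerate.
\end{proof}

\begin{proof}[Proof of (b)]
Statements (ii) and (iii) are equivalent by Lemma~\ref{lem:equiv}. If (ii) holds, then $\Lambda_n\to\infty$ along every infinite $\mathcal{N}'\subseteq\mathcal{N}$. The proof of Corollary~\ref{cor:conj} uses the biases only through this fact, so no transitive non-degenerate sequence on $\mathcal{N}'$ is tame, which is (i).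

Suppose now that (ii) fails. Since $\liminf n\theta_n>0$, there are $K<\infty$, $c\in(0,1)$ and an infinite $\mathcal{M}\subseteq\mathcal{N}$ such that $\Lambda_n\le K$ and $n\theta_n\ge c$ for $n\in\mathcal{M}$. We find an infinite $\mathcal{N}'\subseteq\mathcal{M}$ that carries a transitive non-degenerate sequence with $\sup\mathbb{E}[C_n]<\infty$. Such a sequence is tame by Markov's inequality, so (i) fails.

If $n\theta_n\ge1$ for infinitely many $n\in\mathcal{M}$, let $\mathcal{N}'$ consist of those with $n\ge n_0$. Theorem~\ref{thm:optimal} gives transitive $f_n$ with $c_0\le\mathbb{P}(f_n=1)\le1-c_0$ and $\mathbb{E}[C_n]\le9K$.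

Otherwise $c\le n\theta_n<1$ on an infinite $\mathcal{N}'\subseteq\mathcal{M}$. Let $f_n$ be the OR of the coordinates if $p_n\le\frac12$, and the OR of the negated coordinates if $p_n>\frac12$. It is invariant under all permutations. By \eqref{eq:elem}, $\mathbb{P}(f_n=0)=(1-\theta_n)^n$ lies between $4^{-n\theta_n}\ge\frac14$ and $e^{-n\theta_n}\le e^{-c}$. By \eqref{eq:orand} with $r=1$ and $Q=n$, applied to $X$ or to $1-X$, we have $\mathbb{E}[C_n]\le1+2n\theta_n\le3$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{DSC}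
Diaconis and Saloff-Coste, \emph{Logarithmic Sobolev inequalities for finite Markov chains}, Ann. Appl. Probab. \textbf{6} (1996), 695--750.

\bibitem{Forsstrom}
Malin Pal\"o Forsstr\"om, \emph{A tame sequence of transitive Boolean functions}, arXiv:2006.06338 (2020).

\end{thebibliography}
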